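# An asymptotically uniformly convex space that no renorming makes $p$-AUC

Throughout, Banach spaces are real and infinite-dimensional, and $[k]=\{1,\dots,k\}$. For a Banach space $X$, $\partial B_X$ is the unit sphere and $\mathrm{cof}(X)$ is the set of closed finite-codimensional subspaces.

## 1. The guess "every AUC space has a power-type renorming", on familiar spaces

The first guess is *yes*: if the norm of $x+ty$ exceeds $\|x\|=1$ by a definite amount for every fixed $t>0$, once the unit vector $y$ is "far from $x$", then after renorming the amount should be at least a power of $t$. For ordinary uniform convexity this is Pisier's renorming theorem: a uniformly convex space has an equivalent norm whose modulus of convexity is at least $Kt^p$ for some $p$. The asymptotic notion is as follows.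

**Definition (AUC, $p$-AUC).** The modulus of asymptotic uniform convexity of $X$ is
$$\overline\delta_X(t)=\inf_{x\in\partial B_X}\ \sup_{E\in\mathrm{cof}(X)}\ \inf_{y\in\partial B_E}\|x+ty\|-1,\qquad t\ge0 .$$
$X$ is asymptotically uniformly convex (AUC) if $\overline\delta_X(t)>0$ for all $t>0$. For $p\in[1,\infty)$, $X$ is $p$-AUC if there is $K>0$ with $\overline\delta_X(t)\ge Kt^p$ for all $t\in[0,1]$. $X$ is AUCable (resp. $p$-AUCable) if it is AUC (resp. $p$-AUC) under some equivalent norm. For an equivalent norm $f$ on $X$, $\overline\delta_f$ is the modulus of $(X,f)$.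

The question, from Bruno de Mendonça Braga, "Nonlinear weakly sequentially continuous embeddings between Banach spaces", arXiv:1710.07852 (2017), is: *let $X$ be an AUC space; is $X$ $p$-AUCable for some $p\in[1,\infty)$?* It is known that the answer is positive when $X$ is separable and reflexive.

For computing moduli we use one principle repeatedly.

**Density principle.** Let $D$ be dense in $\partial B_X$. If for each $x\in D$ there is $E\in\mathrm{cof}(X)$ with $\|x+ty\|\ge1+\eta$ for all $y\in\partial B_E$, then $\overline\delta_X(t)\ge\eta$. Indeed, for $x\in\partial B_X$ and $\epsilon>0$ take $x'\in D$ with $\|x-x'\|<\epsilon$ and the subspace $E$ of $x'$; then $\|x+ty\|\ge1+\eta-\epsilon$ on $\partial B_E$.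

**Test 1: $\ell_p$, $1\le p<\infty$.** If $x$ is a finitely supported unit vector, let $E$ be the set of $y$ vanishing on the support of $x$. Then $\|x+ty\|=(1+t^p)^{1/p}$ for $y\in\partial B_E$. Conversely, for $x=e_1$, every $E\in\mathrm{cof}(\ell_p)$ contains a unit vector $y$ with first coordinate $0$, and $\|e_1+ty\|=(1+t^p)^{1/p}$. So $\overline\delta_{\ell_p}(t)=(1+t^p)^{1/p}-1$. The function $s\mapsto(1+s)^{1/p}$ is concave, so this is at least $(2^{1/p}-1)t^p$ on $[0,1]$, and $\ell_p$ is $p$-AUC.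

**Test 2: $c_0$.** With $x=e_1$ and $y$ as above, $\|e_1+ty\|=1$ for $t\le1$. So $c_0$, with its usual norm, is not AUC and tests nothing.

**Test 3: a nonreflexive space.** Let $F$ be a finite-dimensional Euclidean space with norm $|\cdot|$. For finitely supported sequences $\Delta\in c_{00}(\mathbb N;F)$ put
$$|\Delta|_J=\sup\Big(\sum_l\Big|\sum_{n\in I_l}\Delta_n\Big|^2\Big)^{1/2},$$
the supremum being over finite families of disjoint intervals $I_l\subset\mathbb N$. This is a norm. For $F=\mathbb R$ and $\Delta_n=x(n)-x(n+1)$ the completion is James' space $J$ (details in Section 9). If $\Delta$ is supported in $\{1,\dots,n\}$ and $\Delta'$ in $\{n+1,n+2,\dots\}$, then juxtaposing a family of intervals inside $\{1,\dots,n\}$ with one inside $\{n+1,\dots\}$ gives $|\Delta+\Delta'|_J^2\ge|\Delta|_J^2+|\Delta'|_J^2$. This persists for $\Delta'$ in the completion with its first $n$ coordinates zero. By the density principle $\overline\delta(t)\ge\sqrt{1+t^2}-1$, so $J$ in this norm is $2$-AUC.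

**Test 4: letting exponents run to infinity.** Let $Z=(\bigoplus_m\ell_{p_m})_{\ell_2}$ with $p_m\to\infty$. Each summand is $p_m$-AUC and the exponents get worse, so this looks like a way to defeat every $p$. But take for $x$ the first unit vector of $\ell_{p_m}$. Every $E\in\mathrm{cof}(Z)$ contains a unit vector of $\ell_{p_m}$ with first coordinate $0$, so for $t\le1$
$$\overline\delta_Z(t)\le(1+t^{p_m})^{1/p_m}-1\le2^{1/p_m}-1\to0 .$$
So $Z$ with this norm is not AUC. This shows the tension. A counterexample glued from pieces $X_m$ needs, at each fixed scale $t$, a lower bound for $\overline\delta_{X_m}(t)$ that does not depend on $m$, while at smaller and smaller scales $t_m$ the pieces must be terrible, and terrible in every equivalent norm.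

Nevertheless such pieces exist: the guess is wrong.

**Theorem A.** There is a separable AUC space which is not $p$-AUCable for any $p\in[1,\infty)$.

**Theorem B.** Let $\omega:(0,1]\to(0,1]$ be any nondecreasing function. There is a separable AUC space $X$ such that for no equivalent norm $f$ on $X$ and no $c>0$ does $\overline\delta_f(t)\ge c\,\omega(t)$ hold for all $t\in(0,1]$. Moreover $X$ is an $\ell_2$-sum of spaces $X_m$, each of which is $2$-AUC and isomorphic to an $\ell_2$-sum of countably many copies of $J^{k_m-1}\oplus\ell_2$, where $J$ is James' space; in particular $X^{**}$ is separable.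

So no prescribed lower bound, however small, can be achieved by renorming all AUC spaces, and "reflexive" in the known positive result cannot be weakened to "separable bidual".

**Theorem B implies Theorem A.** Take $\omega(t)=e^{-1/t}$. For $K>0$, $p\ge1$ the function $Kt^pe^{1/t}$ is continuous and positive on $(0,1]$ and tends to $\infty$ as $t\to0$, so it is bounded below by some $c>0$; that is, $Kt^p\ge c\,e^{-1/t}$ on $(0,1]$. An equivalent norm with $\overline\delta_f(t)\ge Kt^p$ would therefore contradict Theorem B.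

## 2. How the modulus acts on weakly null sequences

Let $\|x\|=\|y\|=1$. The function $t\mapsto\|x+ty\|$ is convex and $1$-Lipschitz, with value $1$ at $0$, so $(\|x+ty\|-1)/t$ is nondecreasing in $t>0$. Taking infima and suprema, $\overline\delta$ is $1$-Lipschitz and $\overline\delta(t)/t$ is nondecreasing. Also $\overline\delta\ge0$: take for $E$ the kernel of a norming functional of $x$. Hence $\overline\delta(t)=t\cdot(\overline\delta(t)/t)$ is nondecreasing.

**Lemma 1.** Let $f$ be an equivalent norm on $X$, $0<r=f(x)\le D'$, $(y_n)$ weakly null and $f(y_n)\ge\alpha>0$ for all $n$. Then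
$$\liminf_n f(x+y_n)\ \ge\ r+D'\,\overline\delta_f(\alpha/D').$$

*Proof.* Since $\overline\delta_f(t)/t$ is nondecreasing and $\alpha/r\ge\alpha/D'$, we have $r\,\overline\delta_f(\alpha/r)\ge D'\,\overline\delta_f(\alpha/D')$. So it suffices to show $\liminf_nf(x+y_n)\ge r+r\,\overline\delta_f(\alpha/r)$. If $\overline\delta_f(\alpha/r)=0$, this is weak lower semicontinuity of $f$. Otherwise, by continuity, let $\alpha_1<\alpha$ be so close to $\alpha$ that $\delta_1:=\overline\delta_f(\alpha_1/r)>0$, and let $0<\eta<\delta_1$. Choose $E\in\mathrm{cof}(X)$ with $f(\frac xr+\frac{\alpha_1}rv)\ge1+\delta_1-\eta$ for all $v\in E$ with $f(v)=1$. For such $v$ the convex function $\psi(t)=f(\frac xr+tv)$ satisfies $\psi(\alpha_1/r)>1=\psi(0)$, so $\psi\ge\psi(\alpha_1/r)$ on $[\alpha_1/r,\infty)$. In other words, $f(x+v)\ge r(1+\delta_1-\eta)$ for every $v\in E$ with $f(v)\ge\alpha_1$.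

Let $Q$ be a finite-rank projection with kernel $E$. Then $Qy_n\to0$ in norm, so $y_n-Qy_n\in E$ and $f(y_n-Qy_n)\ge\alpha_1$ for large $n$. Hence $\liminf_nf(x+y_n)\ge r(1+\delta_1-\eta)$. Let $\eta\to0$, then $\alpha_1\to\alpha$. $\square$

The lemma suggests how to force a modulus to be small: exhibit bounded sums of many weakly null steps of size $\alpha$.

## 3. Why chains of weakly null steps only see powers

The most direct attempt uses a sequence. Let us call a weakly null sequence $(y_i)$ in $Z$ a *chain of type $(\alpha,N)$*, where $0<\alpha\le1$ and $N\ge2$, if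

* $\|\sum_ia_iy_{n_i}\|=\|\sum_ia_iy_i\|$ for all $n_1<n_2<\cdots$ and all finitely supported scalars,
* $\|\sum_{i\in A}a_iy_i\|\le\|\sum_ia_iy_i\|$ for all sets $A$,
* $\|y_i\|\ge\alpha$ for all $i$ and $\|y_1+\dots+y_N\|\le1$.

For example, in $\ell_p$ the sequence $y_i=N^{-1/p}e_i$ ($1<p<\infty$) is a chain of type $(N^{-1/p},N)$. Put $\varphi(m)=\|y_1+\dots+y_m\|$, which is nondecreasing.

*A chain makes the modulus small in every renorming.* Let $D^{-1}\|\cdot\|\le f\le D\|\cdot\|$. Any sum $x$ of $m<N$ distinct terms, $m\ge1$, has $0<f(x)\le D$, and $f(y_n)\ge\alpha/D$. By Lemma 1 with $D'=D$, if $\overline\delta_f(\alpha/D^2)>0$, some later $y_n$ satisfies $f(x+y_n)\ge f(x)+\frac12D\,\overline\delta_f(\alpha/D^2)$. After $N-1$ steps, $D\ge(N-1)\frac12D\,\overline\delta_f(\alpha/D^2)$, so $\overline\delta_f(\alpha/D^2)\le\frac2{N-1}$. In the given norm the spreading property gives $\varphi(m+1)\ge\varphi(m)+\overline\delta_Z(\alpha)$ for $1\le m<N$, and so $\overline\delta_Z(\alpha)\le\frac1{N-1}$.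

So we would like pieces $Z_m$ with chains of type $(\alpha_m,N_m)$, $\alpha_m\to0$ and $N_m$ huge compared with $1/\alpha_m$, but $\overline\delta_{Z_m}(\frac12)\ge\eta$ with $\eta$ independent of $m$. Here is the exact obstruction.

*Halving.* If $Z$ has a chain of type $(\alpha,M^2)$ with $M\ge2$, it has a chain of type $(\sqrt\alpha,M)$. Consider the blocks $v_i=y_{(i-1)M+1}+\dots+y_{iM}$. They inherit the first two properties. They are weakly null, being sums of $M$ subsequences of a weakly null sequence. Moreover $\|v_i\|=\varphi(M)$ and $\|v_1+\dots+v_M\|=\varphi(M^2)\le1$. If $\varphi(M)\ge\sqrt\alpha$, then $(v_i)$ is the required chain. If $\varphi(M)<\sqrt\alpha$, then $(y_i/\sqrt\alpha)$ is: its terms have norm at least $\sqrt\alpha$, and its first $M$ terms sum to norm $\varphi(M)/\sqrt\alpha\le1$.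

Now suppose $\overline\delta_Z(\frac12)\ge\eta>0$, and let $(y_i)$ be a chain of type $(\alpha,N)$ with $\alpha\le\frac12$. Let $i\ge0$ be minimal with $2^i\ge\log_2(1/\alpha)$; then $\alpha^{2^{-i}}\ge\frac12$ and $2^i\le2\log_2(1/\alpha)$. Let $M=\lfloor N^{2^{-i}}\rfloor$. If $M\ge2$, the chain is also of type $(\alpha,M^{2^i})$, and $i$ halvings give a chain of type $(\alpha^{2^{-i}},M)$, so $\eta\le\overline\delta_Z(\frac12)\le\frac1{M-1}$. In all cases $M\le1+\frac1\eta$, so
$$N<(M+1)^{2^i}\le\Big(2+\frac1\eta\Big)^{2\log_2(1/\alpha)}=\alpha^{-p},\qquad p=2\log_2\Big(2+\frac1\eta\Big).$$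
A fixed convexity at scale $\frac12$ leaves only polynomially long chains. For chains, the guess of Section 1 is right.

The step that drives this argument is that *blocks of steps are again weakly null*, so that small steps accumulate to weakly null steps at coarser scales. To escape, we arrange that no single step is weakly null. We use a tree in which each node vector $w_s$, of norm at most $1$, is the weak limit as $n\to\infty$ of *averages* $\frac1k\sum_{j=1}^kw_{(s,n,j)}$, each average at distance about $k^{-1/2}$ from $w_s$. For Lemma 1 this is as good as a chain: a norm that increases along the average increases along one of its terms. But the individual step $w_{(s,n,j)}-w_s$ will keep a component that a fixed finite-rank map detects, so coarser blocks of steps are no longer weakly null. The next sections build spaces $X_{N,k}$ in which this is repeated $N$ times, with two properties: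

* in every equivalent norm, the modulus at scale about $k^{-1/2}$ is at most about $1/N$ (Section 6);
* in the given norm, at scales much larger than $k^{-1/2}$ there is a lower bound of order $t^2$ that does not depend on $N$ (Section 7).

## 4. Vectors that are weakly null only after averaging: the space $H$

Fix $k\ge2$. Let $(\varepsilon_j)$ be the unit basis of $\ell_2^k$, $F=\{d\in\ell_2^k:\sum_jd_j=0\}$, $\Pi$ the orthogonal projection onto $F$, and
$$f_j=\Pi\varepsilon_j=\varepsilon_j-\tfrac1k\sum_i\varepsilon_i,\qquad \sum_jf_j=0,\qquad |f_j|^2=1-\tfrac1k .$$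
Let $H_0=c_{00}(\mathbb N;F)\oplus c_{00}(\mathbb N)$ with $|(\Delta,c)|^2=|\Delta|_J^2+\|c\|_{\ell_2}^2$, and let $H$ be its completion. Let $(h_n)$ be the unit basis of $c_{00}(\mathbb N)$, put $\sigma(\Delta,c)=\sum_n\Delta_n\in F$, let $P_{\le n},P_{>n}$ be the coordinate projections applied to both components, and
$$e_{n,j}=(f_j\text{ at place }n,\ k^{-1/2}h_n).$$

For $k=2$: $F$ is the line spanned by $(1,-1)$, $f_1=(\frac12,-\frac12)=-f_2$, and $e_{n,1},e_{n,2}$ are $(\pm f_1\text{ at place }n,\frac1{\sqrt2}h_n)$; their average is $(0,\frac1{\sqrt2}h_n)$.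

We need five facts.

**(H1)** $|e_{n,j}|=1$, because $|f_j|^2+\frac1k=1$.

**(H2)** $|h|^2\ge|P_{\le n}h|^2+|P_{>n}h|^2$. Juxtapose families of intervals as in Test 3; the $\ell_2$-part gives equality.

**(H3)** $|\sigma(h)|\le|h|$. Use one interval containing the support.

**(H4)** For finitely supported reals $(\mu_{nj})$,
$$\Big|\sum_{n,j}\mu_{nj}e_{n,j}\Big|^2\le\sum_j\Big(\sum_n|\mu_{nj}|\Big)^2+\frac1k\Big(\sum_{n,j}|\mu_{nj}|\Big)^2 .$$
The $F$-component at place $n$ is $\sum_j\mu_{nj}f_j=\Pi\big((\mu_{nj})_j\big)$. So for disjoint intervals $I_l$ the relevant sum is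
$$\sum_l\Big|\Pi\Big(\sum_{n\in I_l}\mu_{nj}\Big)_j\Big|^2\le\sum_j\sum_l\Big(\sum_{n\in I_l}\mu_{nj}\Big)^2\le\sum_j\Big(\sum_n|\mu_{nj}|\Big)^2 .$$
The $\ell_2$-component has squared norm $\frac1k\sum_n(\sum_j\mu_{nj})^2\le\frac1k(\sum_{n,j}|\mu_{nj}|)^2$.

**(H5)** $\frac1k\sum_je_{n,j}=(0,k^{-1/2}h_n)$, because $\sum_jf_j=0$.

By (H2) and (H3), $P_{\le n}$, $P_{>n}$ and $\sigma$ extend continuously to $H$. By (H5) the averages are weakly null of norm $k^{-1/2}$. The individual sequences are not, and they do not even have weakly convergent subsequences. Since $\|P_{\le n}\|\le1$ and $P_{\le n}h\to h$ on the dense subspace $H_0$, we have $P_{\le n}h\to h$ on all of $H$. A weak limit $h$ of a subsequence of $(e_{n,j})_n$ would have $P_{\le m}h=0$ for all $m$, so $h=0$; but $\sigma(e_{n,j})=f_j\ne0$ for all $n$. So $\sigma$ is the finite-rank map that detects the single steps.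

## 5. Flows on a tree: the space $X_{N,k}$

Let $N\ge2$, $\mathcal T_i=(\mathbb N\times[k])^i$, $\mathcal T=\bigcup_{0\le i\le N}\mathcal T_i$ with root $\emptyset$, and $\mathcal T^\circ=\bigcup_{i<N}\mathcal T_i$. For $s\in\mathcal T^\circ$ let $s^+=\{(s,n,j):n\in\mathbb N,\ j\in[k]\}$ be the set of children, and for $u=(s,n,j)$ write $e_u:=e_{n,j}$. Let $\preceq$ be the tree order. Let $X^0$ be the space of finitely supported families $z=(z_s)_{s\in\mathcal T^\circ}$ with $z_s\in H_0$, and $|z|_2=(\sum_s|z_s|^2)^{1/2}$.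

For $u\in\mathcal T$ let $w_u\in X^0$ be the vector with block $e_v$ at the parent of $v$, for each $\emptyset\ne v\preceq u$, and block $0$ elsewhere. These are to be the node vectors. If $u\in\mathcal T_i$ then $|w_u|_2=\sqrt i$, so $|\cdot|_2$ is too large on them. We define a smaller norm in which one unit of "flow", bought once at the root and sent down the branch, pays for the whole of $w_u$.

**Definition (representation, cost).** A representation of $z\in X^0$ is $R=(\mu^\pm,\beta^\pm,r)$ with $\mu^\pm,\beta^\pm:\mathcal T\to[0,\infty)$ finitely supported, $r\in X^0$, $\mu^\pm_\emptyset=0$, and for all $s\in\mathcal T^\circ$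
$$\sum_{u\in s^+}\mu_u^\pm\le\mu_s^\pm+\beta_s^\pm\ \text{ (for each sign)},\qquad z_s=r_s+\sum_{u\in s^+}(\mu_u^+-\mu_u^-)e_u. \tag{1}$$
Write $\nu=\mu^++\mu^-$, $\beta=\beta^++\beta^-$, $\mu=\mu^+-\mu^-$. The cost is defined from the leaves up: $\rho_s=\beta_s$ for $s\in\mathcal T_N$, and
$$\rho_s=\beta_s+\Big(|r_s|^2+\sum_{u\in s^+}\rho_u^2\Big)^{1/2}\qquad(s\in\mathcal T^\circ).$$
Put $\|z\|=\inf_R\rho_\emptyset(R)$.

In words: there are two kinds of flow, $+$ and $-$. The amount $\beta_s^\pm$ is bought at $s$; the amount $\mu_u^\pm$ enters $u$ from its parent; what enters or is bought at $s$ may be passed on to the children or lost (first half of (1), the capacity condition). A net flow $\mu_u$ into $u$ produces $\mu_ue_u$ in the block of the parent, and $r_s$ is the rest. Costs of different children add in the $\ell_2$ sense; purchases add on top in the $\ell_1$ sense.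

**Example.** For $\emptyset\ne u\in\mathcal T$ put $\beta_\emptyset^+=1$, $\mu_v^+=1$ for $\emptyset\ne v\preceq u$, and everything else $0$. Capacity holds ($1\le0+1$ at the root, $1\le1+0$ further down), and this represents $w_u$. All $\rho_s$ with $s\ne\emptyset$ vanish and $\rho_\emptyset=1$. So $\|w_u\|\le1$ although $|w_u|_2=\sqrt i$.

**$\|\cdot\|$ is a seminorm with $\|z\|\le|z|_2$.** Representations may be added and multiplied by positive scalars, and exchanging the signs together with $r\to-r$ gives representations of $-z$. By Minkowski's inequality in $\ell_2$ and induction from the leaves, $\rho_s(R_1+R_2)\le\rho_s(R_1)+\rho_s(R_2)$. So $\|\cdot\|$ is a seminorm. The representation with $r=z$, $\mu^\pm=\beta^\pm=0$ has cost $|z|_2$.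

**Bounds from the cost.** Directly from the definition,
$$\rho_s\ge\beta_s+\rho_u\ \ (u\in s^+),\qquad \sum_{u\in s^+}\rho_u^2\le\rho_s^2,\qquad|r_s|\le\rho_s. \tag{2}$$
Write $\rho=\rho_\emptyset$. Adding the two capacity conditions, $\nu_u\le\nu_s+\beta_s$ for $u\in s^+$; starting with $\nu_\emptyset=0$ this gives $\nu_s+\beta_s\le\sum_{v\preceq s}\beta_v$. Iterating the first part of (2) down the branch to $s$ gives $\sum_{v\preceq s}\beta_v\le\rho$. Hence
$$\nu_s+\beta_s\le\sum_{v\preceq s}\beta_v\le\rho,\qquad|r_s|\le\rho. \tag{3}$$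

**Equivalence with $|\cdot|_2$.** For $\varphi:\mathcal T_i\to\mathbb R$ let $\lambda_i(\varphi)=(\sum_{s\in\mathcal T_i}\varphi_s^2)^{1/2}$. By (2), $\lambda_i(\beta)\le\lambda_i(\rho_{\,\cdot})\le\rho$ and $\lambda_i(|r_{\,\cdot}|)\le\rho$. Since $\sum_{u\in s^+}\nu_u^2\le(\sum_{u\in s^+}\nu_u)^2\le(\nu_s+\beta_s)^2$, we get $\lambda_{i+1}(\nu)\le\lambda_i(\nu)+\lambda_i(\beta)$, so $\lambda_i(\nu)\le i\rho$. By (H1), $|z_s|\le|r_s|+\sum_{u\in s^+}\nu_u\le|r_s|+\nu_s+\beta_s$. Therefore, for $i\le N-1$,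
$$\Big(\sum_{s\in\mathcal T_i}|z_s|^2\Big)^{1/2}\le\rho+i\rho+\rho\le(N+1)\rho .$$
Summing the squares over the $N$ levels, $|z|_2\le\sqrt N(N+1)\rho$. Taking the infimum over $R$,
$$\|z\|\le|z|_2\le C_N\|z\|,\qquad C_N=(N+1)^2. \tag{4}$$
So $\|\cdot\|$ is a norm. The constant $C_N$ depends badly on $N$, which is harmless as long as it enters only at small scales.

**Definition (the space $X_{N,k}$).** On $X^0$ put $|||z|||^2=\|z\|^2+C_N^{-2}|z|_2^2$. By (4), $\|z\|\le|||z|||\le\sqrt2\,\|z\|$. $X_{N,k}$ is the completion of $(X^0,|||\cdot|||)$. The norms $\|\cdot\|$ and $|\cdot|_2$ extend to it as equivalent norms, and by (4) its elements are the families $(z_s)_{s\in\mathcal T^\circ}$, $z_s\in H$, with $\sum_s|z_s|^2<\infty$.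

The space is separable, since $\mathcal T^\circ$ is countable and $H_0$ has countable dimension. The reason for adding $C_N^{-2}|z|_2^2$ appears at the end of Section 7.

## 6. Long branches make every equivalent norm bad at scale $k^{-1/2}$

For $s\in\mathcal T^\circ$ let
$$y_{s,n}=\frac1k\sum_jw_{(s,n,j)}-w_s .$$
The blocks of $w_s$ cancel, and by (H5) the vector $y_{s,n}$ has the single nonzero block $(0,k^{-1/2}h_n)$, at $s$.

The sequence $(y_{s,n})_n$ is weakly null in $X_{N,k}$: the map sending $h\in\ell_2$ to the family with block $(0,h)$ at $s$ is bounded, because $|||\cdot|||\le\sqrt2\|\cdot\|\le\sqrt2|\cdot|_2$, and $(h_n)$ is weakly null in $\ell_2$.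

Moreover $\|y_{s,n}\|\ge\frac1{2\sqrt k}$. Indeed, for any representation of any $z$, the $h_n$-coordinate of $z_s$ is that of $r_s$ plus $k^{-1/2}\sum_j\mu_{(s,n,j)}$. By the capacity condition and (3) its modulus is at most $\rho+k^{-1/2}(\nu_s+\beta_s)\le2\rho$. Taking the infimum, it is at most $2\|z\|$; for $z=y_{s,n}$ it equals $k^{-1/2}$.

**Proposition 2.** Let $Y$ be a Banach space containing $X_{N,k}$ isometrically, and $f$ a norm on $Y$ with $D^{-1}\|\cdot\|_Y\le f\le D\|\cdot\|_Y$. Then
$$\overline\delta_f\Big(\frac1{2\sqrt2\,D^2\sqrt k}\Big)\le\frac2{N-1}.$$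

*Proof.* Let $D'=\sqrt2D$ and $\alpha=\frac1{2D\sqrt k}$, so that $\alpha/D'$ is the argument in the statement. Since $|||w_u|||\le\sqrt2\|w_u\|\le\sqrt2$, we have $f(w_u)\le D'$; and $f(y_{s,n})\ge D^{-1}\|y_{s,n}\|\ge\alpha$. Let $\delta=\overline\delta_f(\alpha/D')$ and assume $\delta>0$.

Let $s\in\mathcal T^\circ\setminus\{\emptyset\}$. Then $w_s\ne0$, as its block at the parent of $s$ is $e_s$. The sequence $(y_{s,n})_n$ is weakly null in $Y$ as well, so Lemma 1 gives $n$ with $f(w_s+y_{s,n})\ge f(w_s)+\frac12D'\delta$. Now $w_s+y_{s,n}=\frac1k\sum_jw_{(s,n,j)}$ is an average, so by the triangle inequality some $j$ satisfies $f(w_{(s,n,j)})\ge f(w_s)+\frac12D'\delta$. Start at any $s_1\in\mathcal T_1$ and iterate $N-1$ times: we reach $s_N\in\mathcal T_N$ with $D'\ge f(w_{s_N})\ge(N-1)\frac12D'\delta$. $\square$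

## 7. Splitting off a far vector: convexity that does not see $N$

Now the given norm. For $n_0\in\mathbb N$ let $\mathcal S=\bigcup_{0\le i\le N}([n_0]\times[k])^i$, a finite subtree closed under ancestors, and $\mathcal S^\circ=\mathcal S\cap\mathcal T^\circ$. Say that $x\in X^0$ *lives on* $n_0$ if $x_s=0$ for $s\notin\mathcal S^\circ$ and $P_{>n_0}x_s=0$ for $s\in\mathcal S^\circ$. Every $x\in X^0$ lives on some $n_0$. For example, $w_u$ with $u=((1,1),(5,2))$ has block $e_{1,1}$ at $\emptyset$ and $e_{5,2}$ at $(1,1)$; it lives on $5$ but not on $4$. Let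
$$E_{n_0}=\{y\in X_{N,k}:\ P_{\le n_0}y_s=0\ \text{ and }\ \sigma(y_s)=0\ \text{ for all }s\in\mathcal S^\circ\}.$$
This is a closed subspace of finite codimension: it is defined by finitely many finite-rank maps, continuous by (H2), (H3) and (4). The condition $\sigma(y_s)=0$ is where we use that single steps are detected by a finite-rank map.

Moreover $E_{n_0}\cap X^0$ is dense in $E_{n_0}$. In general, let $V$ be a dense subspace of $X$, $E\in\mathrm{cof}(X)$ and $q:X\to X/E$ the quotient map. Then $q(V)$ is dense in a finite-dimensional space, so $q(V)=X/E$, and there is a linear $L:X/E\to V$ with $qL=\mathrm{id}$. If $y\in E$ and $v_l\in V$, $v_l\to y$, then $v_l-Lq(v_l)\in V\cap E$ converges to $y$.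

**Proposition 3.** If $x\in X^0$ lives on $n_0$ and $y\in E_{n_0}$, then
$$\Big(1+\frac5{32k}\Big)\|x+y\|^2\ge\|x\|^2+\frac1{64}\|y\|^2,\qquad|x+y|_2^2\ge|x|_2^2+|y|_2^2 .$$

The first inequality contains no $N$. With $\|x\|=1$ and $\|y\|=t$ it gives $\|x+y\|>1$ exactly when $t^2>10/k$. It says nothing at scale $k^{-1/2}$, in agreement with Proposition 2.

The plan of the proof is as follows. Take any representation of $x+y$. Restrict it to $\mathcal S$ to represent $x$, and restrict it to the complement to represent $y$. Flow that leaves $\mathcal S$ may have been bought inside $\mathcal S$, so the part outside is not paid for when we cut. We must show that the cost of $y$ is controlled by what is saved in representing $x$. Matched $+$ and $-$ flow leaving $\mathcal S$ can be *refunded*: cancelling equal amounts of both kinds all the way up to a place of purchase does not change the net flow. Unmatched flow cannot be refunded, because net flow on $\mathcal S$ is what produces $x$; but $\sigma(y_s)=0$ forces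 it to be small, up to an error of relative size $1/k$.

*Proof.* By density and continuity we may assume $y\in X^0$. For the second inequality, if $s\in\mathcal S^\circ$ then $x_s=P_{\le n_0}x_s$ and $y_s=P_{>n_0}y_s$, so (H2) gives $|x_s+y_s|^2\ge|x_s|^2+|y_s|^2$; if $s\notin\mathcal S^\circ$ then $x_s=0$. Sum over $s$.

For the first inequality let $z=x+y$, let $R=(\mu^\pm,\beta^\pm,r)$ be any representation of $z$, and $\rho=\rho_\emptyset(R)$. For $s\in\mathcal S^\circ$ let $s^*=\{(s,n,j):n>n_0\}=s^+\setminus\mathcal S$ and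
$$g_s^2=|P_{>n_0}r_s|^2+\sum_{u\in s^*}\rho_u^2,\qquad a_s^\pm=\sum_{u\in s^*}\mu_u^\pm,\qquad a_s=a_s^++a_s^-,\qquad\kappa_s=\min(a_s^+,a_s^-).$$
So $g_s$ is the cost located outside, $a_s^\pm$ is the flow leaving $\mathcal S$ at $s$, and $\kappa_s$ is its matched part. Applying $P_{\le n_0}$ and $P_{>n_0}$ to $z_s$ gives, for $s\in\mathcal S^\circ$,
$$x_s=P_{\le n_0}r_s+\sum_{u\in s^+\cap\mathcal S}\mu_ue_u,\qquad y_s=P_{>n_0}r_s+\sum_{u\in s^*}\mu_ue_u. \tag{5}$$

**Step 1: a representation of $x$ that is cheaper than $R$ by $\sum(g_s^2+\frac12\kappa_s^2)$.** The aim is to carry out the refund. Let $\tau_s$ be the refund available at $s$, $b_s$ the part absorbed by purchases at $s$, and $\tau_s'$ the part passed up. For $s\in\mathcal S\cap\mathcal T_N$ set $\tau_s'=b_s=0$. For $s\in\mathcal S^\circ$, from the leaves towards the root, put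
$$\tau_s=\kappa_s+\sum_{u\in s^+\cap\mathcal S}\tau_u',\qquad b_s=\min\big(\tau_s,\max(\beta_s^+,\beta_s^-)\big),\qquad\tau_s'=\tau_s-b_s .$$

We first check that what is passed up can be cancelled there: $\tau_s'\le\mu_s^\pm$ for both signs. On $\mathcal T_N$ this is trivial. For $s\in\mathcal S^\circ$, capacity and induction give
$$\mu_s^\pm+\beta_s^\pm\ge a_s^\pm+\sum_{u\in s^+\cap\mathcal S}\mu_u^\pm\ge\kappa_s+\sum_{u\in s^+\cap\mathcal S}\tau_u'=\tau_s,$$
so $\mu_s^\pm\ge\max\big(0,\tau_s-\max(\beta_s^+,\beta_s^-)\big)=\tau_s'$. Since $\mu_\emptyset^\pm=0$, we get $\tau'_\emptyset=0$: the whole refund is absorbed somewhere.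

Define $R'$. On $\mathcal S$ let $\mu_s'^\pm=\mu_s^\pm-\tau_s'\ge0$; let $\beta_s'^\pm=\beta_s^\pm$, except that the larger of $\beta_s^+,\beta_s^-$ (either one, if equal) is diminished by $b_s$; let $r_s'=P_{\le n_0}r_s$ for $s\in\mathcal S^\circ$; off $\mathcal S$ everything is $0$. Note $\mu'^\pm_\emptyset=0$ and $\beta_s'=\beta_s-b_s$. Capacity holds at $s\in\mathcal S^\circ$:
$$\sum_{u\in s^+\cap\mathcal S}\mu_u'^\pm\le\mu_s^\pm+\beta_s^\pm-a_s^\pm-\sum_{u\in s^+\cap\mathcal S}\tau_u'\le\mu_s^\pm+\beta_s^\pm-\tau_s=\mu_s'^\pm+\beta_s^\pm-b_s\le\mu_s'^\pm+\beta_s'^\pm .$$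
Off $\mathcal S$ it reads $0\le0$. Since $\mu'^+-\mu'^-=\mu^+-\mu^-$ on $\mathcal S$, (5) shows that $R'$ represents $x$. Let $\rho_s'=\rho_s(R')$.

**Claim A (what the cut and the refund save).** For $s\in\mathcal S$: $\rho_s'\le\rho_s$ and
$$\rho_s^2-\rho_s'^2\ge\sum_{v\in\mathcal S^\circ,\,v\succeq s}(g_v^2+b_v\rho_v).$$
For $s\in\mathcal T_N$ we have $\rho_s'=\beta_s=\rho_s$ and the sum is empty. Otherwise let $A=|r_s|^2+\sum_{u\in s^+}\rho_u^2$ and $A'=|r_s'|^2+\sum_{u\in s^+\cap\mathcal S}\rho_u'^2$. By (H2),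
$$A-A'\ge g_s^2+\sum_{u\in s^+\cap\mathcal S}(\rho_u^2-\rho_u'^2)\ge0 .$$
Write $\beta=\beta_s$, $b=b_s$; then $b\le\beta$, $\rho_s=\beta+\sqrt A$ and $\rho_s'=\beta-b+\sqrt{A'}$, so $\rho_s'\le\rho_s$. Further,
$$(\beta+\sqrt A)^2-(\beta-b+\sqrt A)^2=b(2\beta-b+2\sqrt A)\ge b\,\rho_s,$$
$$(\beta-b+\sqrt A)^2-(\beta-b+\sqrt{A'})^2=2(\beta-b)(\sqrt A-\sqrt{A'})+A-A'\ge A-A'.$$
Adding, $\rho_s^2-\rho_s'^2\ge b_s\rho_s+g_s^2+\sum_{u\in s^+\cap\mathcal S}(\rho_u^2-\rho_u'^2)$, and induction gives the claim.

**Claim B (the refund pays for matched flow).** For $s\in\mathcal S$: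
$$\sum_{v\in\mathcal S^\circ,\,v\succeq s}b_v\rho_v+\tau_s'\rho_s+\tfrac12\tau_s'^2\ \ge\ \tfrac12\sum_{v\in\mathcal S^\circ,\,v\succeq s}\kappa_v^2 .$$
For $s\in\mathcal T_N$ both sides are $0$. Let $s\in\mathcal S^\circ$; below, $u$ runs over $s^+\cap\mathcal S$. Inserting the claim for each $u$ and using $b_s\rho_s+\tau_s'\rho_s=\tau_s\rho_s$, it is enough to show
$$\tau_s\rho_s+\tfrac12\tau_s'^2-\sum_u\tau_u'\rho_u\ \ge\ \tfrac12\kappa_s^2+\tfrac12\sum_u\tau_u'^2 .$$
By (2), $\rho_s\ge\beta_s+\rho_u$ and $\rho_s\ge\beta_s$, so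
$$\tau_s\rho_s=\kappa_s\rho_s+\sum_u\tau_u'\rho_s\ge\beta_s\tau_s+\sum_u\tau_u'\rho_u .$$
Hence the left side is at least $\beta_s\tau_s+\frac12\tau_s'^2\ge b_s\tau_s+\frac12(\tau_s-b_s)^2\ge\frac12\tau_s^2$. Since $\tau_s$ is the sum of the nonnegative numbers $\kappa_s$ and $\tau_u'$, this is at least $\frac12(\kappa_s^2+\sum_u\tau_u'^2)$.

At the root $\tau'_\emptyset=0$, so Claims A and B give
$$G:=\rho^2-\rho_\emptyset'^2\ \ge\ \sum_{s\in\mathcal S^\circ}\big(g_s^2+\tfrac12\kappa_s^2\big),\qquad\|x\|^2\le\rho_\emptyset'^2=\rho^2-G. \tag{6}$$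

**Step 2: the total leaving flow satisfies $\sum_{s\in\mathcal S^\circ}a_s^2\le\rho^2$.** This bounds the error that will carry the factor $1/k$, independently of the height $N$. We show by induction that for $s\in\mathcal S$
$$\sum_{v\in\mathcal S^\circ,\,v\succeq s}a_v^2\le(\nu_s+\rho_s)^2;$$
at the root $\nu_\emptyset=0$ and this is what we want. On $\mathcal T_N$ the sum is empty. For $s\in\mathcal S^\circ$, adding the two capacity conditions gives $a_s+\sum_{u\in s^+\cap\mathcal S}\nu_u\le\nu_s+\beta_s$. With $u$ running over $s^+\cap\mathcal S$, induction and Minkowski's inequality give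
$$\Big(\sum_{v\in\mathcal S^\circ,\,v\succeq s}a_v^2\Big)^{1/2}\le\Big(a_s^2+\sum_u(\nu_u+\rho_u)^2\Big)^{1/2}\le\Big(a_s^2+\sum_u\nu_u^2\Big)^{1/2}+\Big(\sum_u\rho_u^2\Big)^{1/2}$$
$$\le a_s+\sum_u\nu_u+\Big(\sum_u\rho_u^2\Big)^{1/2}\le\nu_s+\beta_s+\Big(\sum_u\rho_u^2\Big)^{1/2}\le\nu_s+\rho_s .$$

**Step 3: a representation $R''$ of $y$.** The aim is an upper bound for $\|y\|$ in terms of local quantities. We buy the leaving flow again, at the first node outside $\mathcal S$. On $\mathcal S$ let $\mu''^\pm=\beta''^\pm=0$, and $r_s''=y_s$ for $s\in\mathcal S^\circ$. For $u\in s^*$ with $s\in\mathcal S^\circ$ let $\mu_u''^\pm=0$ and $\beta_u''^\pm=\beta_u^\pm+\mu_u^\pm$. At nodes strictly below such $u$ keep $\mu^\pm$ and $\beta^\pm$, and let $r_v''=r_v$ for $v\in\mathcal T^\circ\setminus\mathcal S$. This defines everything, since every node outside $\mathcal S$ is $\succeq$ exactly one such $u$, the first node on its branch outside $\mathcal S$.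

Capacity reads $0\le0$ on $\mathcal S^\circ$; at $u\in s^*$ it holds because $\mu_u''^\pm+\beta_u''^\pm=\mu_u^\pm+\beta_u^\pm$; further down nothing changed. For $s\in\mathcal S^\circ$ the block represented is $r_s''=y_s$; for $v\in\mathcal T^\circ\setminus\mathcal S$ it is $z_v=y_v$. So $R''$ represents $y$. Its cost at $u\in s^*$ is $\rho_u+\nu_u$, and inside $\mathcal S$ nothing is bought, so the squared costs just add up. Put $q_s=\sum_{u\in s^*}\mu_ue_u$, so that $y_s=P_{>n_0}r_s+q_s$ by (5). Then
$$\|y\|^2\le\sum_{s\in\mathcal S^\circ}\Big(|y_s|^2+\sum_{u\in s^*}(\rho_u+\nu_u)^2\Big)\le\sum_{s\in\mathcal S^\circ}\Big(2g_s^2+2|q_s|^2+2\sum_{u\in s^*}\nu_u^2\Big). \tag{7}$$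

**Step 4: $\sigma(y_s)=0$ makes the unmatched flow small.** It remains to bound $|q_s|^2+\sum_{u\in s^*}\nu_u^2$ by $g_s^2$, $\kappa_s^2$ and $\frac1ka_s^2$. Fix $s\in\mathcal S^\circ$ and sort the leaving flow by the index $j$:
$$a_j^\pm=\sum_{n>n_0}\mu^\pm_{(s,n,j)},\qquad a_j=a_j^++a_j^-,\qquad d_j=a_j^+-a_j^-,\qquad d=(d_j)_j\in\ell_2^k .$$
Since $\sigma(e_{n,j})=f_j$, we have $\sigma(q_s)=\sum_jd_jf_j=\Pi d$. As $\sigma(y_s)=0$, (5) gives $\Pi d=-\sigma(P_{>n_0}r_s)$, so $|\Pi d|\le g_s$ by (H3). The component of $d$ orthogonal to $F$ has squared length $\frac1k(\sum_jd_j)^2$, and $|\sum_jd_j|\le a_s$. So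
$$|d|^2=|\Pi d|^2+\frac1k\Big(\sum_jd_j\Big)^2\le g_s^2+\frac1ka_s^2 .$$
By symmetry assume $a_s^-\le a_s^+$, so $\kappa_s=a_s^-$. From $a_j=d_j+2a_j^-$ and $(\sum_j(a_j^-)^2)^{1/2}\le\sum_ja_j^-=\kappa_s$ we get $(\sum_ja_j^2)^{1/2}\le|d|+2\kappa_s$, hence
$$\sum_ja_j^2\le2|d|^2+8\kappa_s^2\le2g_s^2+\frac2ka_s^2+8\kappa_s^2 .$$
Now $\sum_{u\in s^*}\nu_u^2\le\sum_ja_j^2$, and (H4) gives $|q_s|^2\le\sum_ja_j^2+\frac1ka_s^2$. Therefore
$$|q_s|^2+\sum_{u\in s^*}\nu_u^2\le4g_s^2+\frac5ka_s^2+16\kappa_s^2 .$$

**Step 5: conclusion.** We compare the cost of $y$ with the saving $G$. Inserting Step 4 in (7) and using Step 2 and (6),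
$$\|y\|^2\le\sum_{s\in\mathcal S^\circ}\Big(10g_s^2+\frac{10}ka_s^2+32\kappa_s^2\Big)\le64\,G+\frac{10}k\rho^2 .$$
So $G\ge\frac1{64}\|y\|^2-\frac{10}{64k}\rho^2$, and by (6)
$$\|x\|^2\le\rho^2-G\le\Big(1+\frac5{32k}\Big)\rho^2-\frac1{64}\|y\|^2 .$$
Take the infimum over $R$. $\square$

We transfer this to $|||\cdot|||$. The extra term $C_N^{-2}|\cdot|_2^2$ makes the norm AUC at *all* scales, with a constant that depends on $N$, and does no harm to the estimate of Proposition 3.

**Corollary 4.** Let $\theta=\frac5{32k}$ and $c_N=\frac1{2C_N^2}$. For each $x\in X^0$ there is $E\in\mathrm{cof}(X_{N,k})$ such that for all $y\in E$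

(a) $|||x+y|||^2\ge|||x|||^2+c_N|||y|||^2$,

(b) $|||x+y|||^2\ge(1-\theta)\big(|||x|||^2+\frac1{128}|||y|||^2\big)$.

Consequently $\overline\delta_{X_{N,k}}(t)\ge\sqrt{1+c_Nt^2}-1$, and $X_{N,k}$ is $2$-AUC.

*Proof.* Let $x$ live on $n_0$, let $\varphi$ be a norming functional of $x$ for the norm $\|\cdot\|$, and let $E=E_{n_0}\cap\ker\varphi$. For $y\in E$ we have $\|x+y\|\ge\varphi(x+y)=\|x\|$. With Proposition 3,
$$|||x+y|||^2\ge\|x\|^2+C_N^{-2}\big(|x|_2^2+|y|_2^2\big)=|||x|||^2+C_N^{-2}|y|_2^2,$$
and $|y|_2^2\ge\|y\|^2\ge\frac12|||y|||^2$. This is (a). Also by Proposition 3,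
$$(1+\theta)|||x+y|||^2\ge\|x\|^2+\tfrac1{64}\|y\|^2+C_N^{-2}|x|_2^2\ge|||x|||^2+\tfrac1{128}|||y|||^2,$$
and $\frac1{1+\theta}\ge1-\theta$. This is (b). The bound for the modulus follows from (a) and the density principle, as $X^0$ is dense. Finally, for $t\in[0,1]$, $\sqrt{1+c_Nt^2}-1=\frac{c_Nt^2}{\sqrt{1+c_Nt^2}+1}\ge\frac{c_N}{\sqrt{1+c_N}+1}\,t^2$. $\square$

## 8. The $\ell_2$-sum: AUC at every scale, below $\omega$ in every renorming

We now prove Theorem B. Let $k_m=m+1$. Only after $k_m$ is fixed, choose $N_m\ge2$ with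
$$\frac2{N_m-1}<\frac1m\,\omega\Big(\frac1{m\sqrt{k_m}}\Big). \tag{8}$$
Let $X_m=X_{N_m,k_m}$ and $X=(\bigoplus_{m\ge1}X_m)_{\ell_2}$, with norm $\mathcal N$. It is separable. We write $|||\cdot|||$ for the norm of each $X_m$, and $\theta_m=\frac5{32k_m}$.

**Step 1: $X$ is AUC.** At a given scale $t$, all but finitely many $m$ are covered by Corollary 4(b), whose constants do not involve $N_m$; the remaining finitely many are covered by (a).

Since $\overline\delta_X$ is nondecreasing, it suffices to consider $t\in(0,1]$. As $\theta_m\to0$, choose $m_0\ge1$ with $\theta_m\le\frac{t^2}{1024}$ for $m>m_0$. Let $c=\min_{m\le m_0}c_{N_m}>0$ and $\gamma=\min\big(\frac{ct^2}2,\frac{t^2}{1024}\big)>0$.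

Let $\mathcal N(x)=1$, where $x$ has finitely many nonzero coordinates $x_m\in X_m^0$ (the space $X^0$ belonging to $X_m$). If $x_m\ne0$, let $E_m$ be given by Corollary 4. If $x_m=0$, let $E_m=X_m$; then (a) and (b) hold trivially, since $c_{N_m}\le1$ and $(1-\theta_m)\frac1{128}\le1$. The set $E=\{y:y_m\in E_m\text{ for all }m\}$ is a closed subspace of finite codimension. Let $y\in E$ with $\mathcal N(y)=t$.

If $\sum_{m\le m_0}|||y_m|||^2\ge\frac{t^2}2$, then (a) for all $m$ gives
$$\mathcal N(x+y)^2\ge\sum_m|||x_m|||^2+\sum_{m\le m_0}c_{N_m}|||y_m|||^2\ge1+\frac{ct^2}2 .$$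

Otherwise $\sum_{m>m_0}|||y_m|||^2\ge\frac{t^2}2$. Let $S=\sum_{m>m_0}|||x_m|||^2\le1$. By (b),
$$\sum_{m>m_0}|||x_m+y_m|||^2\ge\Big(1-\frac{t^2}{1024}\Big)\Big(S+\frac{t^2}{256}\Big)\ge S-\frac{t^2}{1024}+\frac{t^2}{512}=S+\frac{t^2}{1024},$$
where we used $S\le1$ and $1-\frac{t^2}{1024}\ge\frac12$. For $m\le m_0$, (a) gives $|||x_m+y_m|||^2\ge|||x_m|||^2$. Adding, $\mathcal N(x+y)^2\ge1+\frac{t^2}{1024}$.

In both cases $\mathcal N(x+y)\ge\sqrt{1+\gamma}$, and $\gamma$ does not depend on $x$. Vectors $x$ of this kind are dense in $\partial B_X$, so the density principle gives $\overline\delta_X(t)\ge\sqrt{1+\gamma}-1>0$.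

**Step 2: no equivalent norm has $\overline\delta_f\ge c\,\omega$.** Here Proposition 2 is applied with $Y=X$, which contains each $X_m$ isometrically. Let $f$ be an equivalent norm, $D^{-1}\mathcal N\le f\le D\mathcal N$ with $D\ge1$, and let $c>0$. Take $m\ge\max(2\sqrt2D^2,\frac1c)$ and
$$t_m=\frac1{2\sqrt2\,D^2\sqrt{k_m}}\in(0,1],\qquad\text{so that}\quad t_m\ge\frac1{m\sqrt{k_m}} .$$
By Proposition 2, (8), and since $\omega$ is nondecreasing and $\frac1m\le c$,
$$\overline\delta_f(t_m)\le\frac2{N_m-1}<\frac1m\,\omega\Big(\frac1{m\sqrt{k_m}}\Big)\le c\,\omega(t_m).$$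
So $\overline\delta_f\ge c\,\omega$ fails at $t_m$.

## 9. James' space inside $X_m$, and the separable bidual

It remains to prove the structural part of Theorem B. Each $X_m$ is $2$-AUC by Corollary 4.

**Step 1: the isomorphism type of $X_m$.** Write $k=k_m$. By (4), $X_m$ is isomorphic to the $\ell_2$-sum over the countable set $\mathcal T^\circ$ of copies of $H$. We identify $H$. For $\Delta\in c_{00}(\mathbb N;F)$ put $x(i)=\sum_{n\ge i}\Delta_n$. This is a linear bijection of $c_{00}(\mathbb N;F)$, with $\Delta_n=x(n)-x(n+1)$, and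
$$\sum_{p\le n<q}\Delta_n=x(p)-x(q).$$
Disjoint nonempty intervals, which may be taken finite since $\Delta$ is finitely supported, have the form $I_l=[p_l,q_l)\cap\mathbb N$ with $p_1<q_1\le p_2<q_2\le\cdots$. Listing all these points in increasing order and adding the differences over the gaps can only increase the sum of squares; conversely, consecutive points of an increasing sequence define disjoint intervals. So
$$|\Delta|_J=\sup_{p_1<p_2<\dots<p_l}\Big(\sum_{i<l}|x(p_i)-x(p_{i+1})|^2\Big)^{1/2},$$
the $2$-variation norm. For scalar sequences the completion of $c_{00}$ in this norm is James' space $J$. In an orthonormal basis of $F$, which has dimension $k-1$, the $F$-valued norm lies between the maximum and the $\ell_2$-sum of the norms of the $k-1$ coordinate sequences. Hence the completion of $(c_{00}(\mathbb N;F),|\cdot|_J)$ is isomorphic to $J^{k-1}$, and $H\simeq J^{k-1}\oplus\ell_2$. The same isomorphism is used at all nodes, so $X_m$ is isomorphic to an $\ell_2$-sum of countably many copies of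 $J^{k_m-1}\oplus\ell_2$.

**Step 2: $X^{**}$ is separable.** By R. C. James' theorem $\dim J^{**}/J=1$. As $J$ is separable, so is $J^{**}$, and so is $(J^{k_m-1}\oplus\ell_2)^{**}$. The bidual of an $\ell_2$-sum is the $\ell_2$-sum of the biduals. Therefore each $X_m^{**}$ is separable, and so is $X^{**}=(\bigoplus_mX_m^{**})_{\ell_2}$. This completes the proof of Theorem B, and with it that of Theorem A: the answer to the question is negative. $\blacksquare$
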